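# Ramsey equivalence of connected pairs with pairs of complete graphs

All graphs are finite and simple and have at least one vertex. We write $\sqcup$ for disjoint union, $\omega(F)$ for the clique number, $\chi(F)$ for the chromatic number, and $[n]=\{1,\dots,n\}$. Every coloring of edges uses the two colors red and blue.

## 1. Hanging clusters on a graph with two types of edges

**Definition (patterned graph).** A *patterned graph* is a graph in which each edge has a *type*, which is 1 or 2. A *clique* of a patterned graph is a complete subgraph together with its types. A *type-$i$ $K_m$* is a $K_m$ all of whose edges have type $i$; so a single vertex is a type-$i$ $K_1$ for both values of $i$.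

**Definition (induced copy).** An *induced copy* of a patterned graph $X$ in a patterned graph $W$ is an injection $\eta:V(X)\to V(W)$ that is a type-preserving isomorphism from $X$ onto the patterned subgraph of $W$ induced by $\eta(V(X))$. A composition of induced copies is an induced copy.

For example, let $X$ be the path $abc$ with $ab$ of type 1 and $bc$ of type 2. In the path $w_1w_2w_3w_4$ with types $1,2,1$ there are two induced copies of $X$, namely $(a,b,c)\mapsto(w_1,w_2,w_3)$ and $(a,b,c)\mapsto (w_4,w_3,w_2)$. A patterned triangle contains no induced copy of $X$, whatever its types are, because $a$ and $c$ must land on non-adjacent vertices.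

**Construction (cluster extension).** Let $W$ and $N$ be patterned graphs and let $t\ge 2$. For every induced copy $\eta$ of $N$ in $W$, add to $W$ a *cluster* of $t$ new vertices $v_1^\eta,\dots,v_t^\eta$, pairwise adjacent and all adjacent to every vertex of $\eta(V(N))$. There are no other new edges. The resulting graph $F$, with the types forgotten, is the *cluster extension* of $W$ by $N$ and $t$.

The *canonical coloring* of $F$ makes type-1 edges red, type-2 edges blue, edges inside clusters blue, and edges between clusters and $W$ red. Two facts about $F$ pull in opposite directions, and the whole proof rests on having both at once. The first says that in the canonical coloring the blue $K_t$'s are isolated.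

**Lemma 1.** Let $s,t\ge 3$. Suppose $W$ has no type-1 $K_s$ and no type-2 $K_t$, and $N$ has no type-1 $K_{s-1}$. Then the canonical coloring of the cluster extension $F$ has no red $K_s$, and every blue $K_t$ is a whole component of the blue graph.

**Proof.** A red $K_s$ cannot lie inside $W$, since it would be a type-1 $K_s$. So it contains a cluster vertex, and only one: edges inside a cluster are blue, and vertices of different clusters are not adjacent. Let $\eta$ be the copy to which this cluster belongs. The other $s-1$ vertices are neighbors of the cluster vertex in $W$, hence lie in $\eta(V(N))$, and they form a type-1 $K_{s-1}$ of $W$. As $\eta$ is an induced copy, its preimage is a type-1 $K_{s-1}$ in $N$, a contradiction.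

There is no blue $K_t$ inside $W$, because it would be a type-2 $K_t$. All edges leaving a cluster are red, so each cluster is a component of the blue graph. A blue $K_t$ must therefore meet some cluster and lie inside it. The cluster has exactly $t$ vertices, so the blue $K_t$ is that cluster, a whole blue component. $\blacksquare$

The word "induced" was used: if $\eta(V(N))$ carried extra type-1 edges of $W$, a red $K_s$ through a cluster vertex could appear.

The second fact says that if a coloring sees the types and treats each cluster vertex evenly, then a monochromatic clique is forced.

**Lemma 2.** Let $s,t\ge3$, let $F$ be the cluster extension of $W$ by $N$ and $t$, let $\varphi$ be a coloring of $E(F)$, and let $\eta$ be an induced copy of $N$ in $W$ on which $\varphi$ is red on all type-1 edges and blue on all type-2 edges. Suppose $A,B\subseteq V(N)$ are the vertex sets of a type-1 $K_{s-2}$ and a type-2 $K_{t-1}$ such that for each $i\in[t]$ all edges $v_i^\eta\eta(w)$ with $w\in A\cup B$ have the same color $d_i$. Then $\varphi$ has a red $K_s$ or a blue $K_t$.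

**Proof.** The set $\eta(A)$ spans a red $K_{s-2}$ and $\eta(B)$ spans a blue $K_{t-1}$. If some $d_i$ is blue, then $v_i^\eta$ together with $\eta(B)$ is a blue $K_t$. Otherwise all $d_i$ are red. If some edge $v_i^\eta v_j^\eta$ is red, then $v_i^\eta,v_j^\eta$ together with $\eta(A)$ form a red $K_s$. If no such edge is red, the cluster is a blue $K_t$. $\blacksquare$

Note the asymmetry: Lemma 1 forbids a type-1 $K_{s-1}$ in $N$, so $A$ may have only $s-2$ vertices; a type-2 $K_{t-1}$ is allowed.

Here is the smallest instance. Let $s=t=3$ and let $W=N$ be a single type-2 edge $ab$. The two induced copies (the identity and the swap) would each get a cluster; keep only one of them, say $\{c,d,e\}$, so that we look at $K_5$ on $\{a,b,c,d,e\}$. The canonical coloring is a red $K_{2,3}$, a blue edge $ab$ and a blue triangle $cde$: no red triangle, and the blue triangle is a component. On the other hand, if we color the cycle $abcde$ blue and the other five edges red, there is no monochromatic triangle at all, so something in Lemma 2 must fail. The edge $ab$ is blue as required, but toward $(c,d,e)$ the vertex $a$ sees (red, red, blue) and $b$ sees (blue, red, red). The vectors differ. So we need an $N$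 rich enough that some suitable $A\cup B$ always sees a single vector (Section 5), and a $W$ rich enough that every coloring sees the types on some copy (Section 4).

## 2. What the clusters separate

For graphs $F,G,H$, write $F\to(G,H)$ if every red/blue-coloring of $E(F)$ yields a copy of $G$ with all edges red or a copy of $H$ with all edges blue. Let $\mathcal R(G,H)$ be the set of all $F$ with $F\to(G,H)$. Two pairs are *Ramsey equivalent*, written $(G,H)\sim(G',H')$, if $\mathcal R(G,H)=\mathcal R(G',H')$. Two facts are immediate. Swapping colors gives
$$\mathcal R(G,H)=\mathcal R(H,G), \tag{1}$$
and shrinking the targets only helps: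
$$G'\subseteq G,\ H'\subseteq H\quad\Longrightarrow\quad \mathcal R(G,H)\subseteq\mathcal R(G',H'). \tag{2}$$
Also, if $F\in\mathcal R(G,H)$, then every graph containing $F$ is in $\mathcal R(G,H)$. The Ramsey number $R(s,t)$ is the least $n$ with $K_n\to(K_s,K_t)$; every $F\in\mathcal R(K_s,K_t)$ has at least $R(s,t)$ vertices, since it lies in the complete graph on its vertex set.

It is known that no connected $H\ne K_t$ satisfies $(H,H)\sim(K_t,K_t)$. The paper of Simona Boyadzhiyska, Dennis Clemens, Pranshu Gupta and Jonathan Rollin, "Ramsey equivalence for asymmetric pairs of graphs", arXiv:2206.03898 (2022), is the source of the following question: are there connected graphs $G$ and $H$ and an integer $t\ge2$ with $(G,H)\sim(K_t,K_t)$, other than $G=H=K_t$? The answer is no. We prove three statements. Write $K_t\cdot K_2$ for $K_t$ with a pendant edge.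

**Theorem A.** Let $s,t\ge 2$ and let $G,H$ be connected. Then $(G,H)\sim (K_s,K_t)$ if and only if $\{G,H\}=\{K_s,K_t\}$. (The case $s=t$ answers the question.)

**Theorem B.** Let $s,t\ge 3$, $\rho=R(s,t)$, and let $G,H$ be arbitrary graphs (not necessarily connected) with $(G,H)\sim(K_s,K_t)$. Then, after possibly interchanging $G$ and $H$, $G=K_s\sqcup G_0$ and $H=K_t\sqcup H_0$ with $K_s\not\subseteq G_0$, $K_t\not\subseteq H_0$ ($G_0,H_0$ possibly empty), and $|V(G)|,|V(H)|\le\rho$.

**Theorem C.** For $s,t\ge3$ there is a graph $F$ with $F\to(K_s,K_t)$ that has a red/blue-coloring without red $K_s$ in which every blue $K_t$ is a whole component of the blue graph. In particular $F\not\to(K_s,K_t\cdot K_2)$.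

The second sentence of Theorem C follows from the first, since the blue $K_t$ inside a blue $K_t\cdot K_2$ is not a whole component. Theorem C is what the clusters are for. If $H$ is connected and properly contains $K_t$, then $H\supseteq K_t\cdot K_2$; if also $K_s\subseteq G$, then (2) shows that the $F$ of Theorem C is in $\mathcal R(K_s,K_t)$ but not in $\mathcal R(G,H)$. What then remains is to show that $G$ and $H$ must contain the two cliques in the first place, which is Proposition D in Section 7.

## 3. Hand computations on small cliques

**The pair $(K_2,K_2)$.** Here $\mathcal R(K_2,K_2)$ is the set of graphs with an edge. If $(G,H)\sim(K_2,K_2)$ with $G,H$ connected, neither is $K_1$, since $K_1\in\mathcal R(G,H)$ otherwise. As $K_2\to(G,H)$, coloring the edge red gives $G\subseteq K_2$ and coloring it blue gives $H\subseteq K_2$. So $G=H=K_2$.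

**The pair $(K_3,K_3)$.** Let $G,H$ be connected with $(G,H)\sim(K_3,K_3)$. Again both have edges. Recall $R(3,3)=6$. Color $K_6$ with red graph $K_{3,3}$ and blue graph $2K_3$. Since $K_6\to(G,H)$ and $H$ is connected, $G\subseteq K_{3,3}$ or $H\subseteq K_3$. Exchanging the colors, $G\subseteq K_3$ or $H\subseteq K_{3,3}$. There are four combinations.

If both $G$ and $H$ lie in $K_{3,3}$, use the textbook fact that for large $n$ every 2-coloring of $E(K_{n,n})$ has a monochromatic $K_{3,3}$. Then $K_{n,n}\to(G,H)$, but $K_{n,n}$ has no triangle, so $K_{n,n}\notin\mathcal R(K_3,K_3)$, a contradiction. If both lie in $K_3$ and are not both equal to $K_3$, one of them, say $G$, lies in the path $P_3$ on three vertices. A coloring of $K_5$ without red $P_3$ has a red matching of at most two edges; dropping one endpoint of each leaves a blue triangle, which contains $H$. So $K_5\to(G,H)$, while $K_5\notin\mathcal R(K_3,K_3)$, a contradiction.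

In the two remaining combinations one of the two graphs lies in both $K_{3,3}$ and $K_3$, so it is $K_2$ or $P_3$, and there is no control of the other. These lopsided pairs are what the hand argument leaves open; Proposition D will exclude them.

**Complete graphs as candidates for Theorem C.** The first $F$ to try is $K_\rho$ with $\rho=R(s,t)$. For $s=t=3$ it works: $K_6$ with red $K_{3,3}$ and blue $2K_3$ has no red triangle, and both blue triangles are components.

For $(s,t)=(3,4)$ it fails. Recall $R(3,4)=9$. Color $K_9$ without red $K_3$; there is a blue $K_4$, call it $Q$. If $Q$ is a blue component, all edges from $Q$ to the other five vertices are red, so a red edge among these five would give a red triangle. Hence the five form a blue $K_5\supseteq K_4\cdot K_2$. So $K_9\to(K_3,K_4\cdot K_2)$.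

It also fails on the diagonal, at $s=t=4$, where $R(4,4)=18$. Color $K_{18}$ without red $K_4$ and suppose there is no blue $K_4\cdot K_2$. There is a blue $K_4$, call it $Q_1$, and all edges from $Q_1$ to the other 14 vertices are red. These 14 vertices contain no red triangle, and $14\ge R(3,4)$, so they contain a blue $K_4$, call it $Q_2$. All edges from $Q_2$ to the remaining 10 vertices are red. A red edge among these 10, with one vertex of $Q_1$ and one of $Q_2$, would be a red $K_4$. So the 10 vertices form a blue $K_{10}\supseteq K_4\cdot K_2$, a contradiction. Thus $K_{18}\to(K_4,K_4\cdot K_2)$.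

The obstruction is visible: in a complete graph, an isolated blue $K_t$ is red to everything else, and everything else is too large. In a cluster extension, a cluster is joined only to one copy of $N$, and $N$ has no type-1 $K_{s-1}$.

## 4. Every coloring sees the types on some induced copy

**Lemma 3.** For every patterned graph $X$ there is a patterned graph $W$ such that

(a) every clique of $W$ on at least $3$ vertices is isomorphic (with types) to a clique of $X$;

(b) for every $\varphi:E(W)\to\{\text{red},\text{blue}\}$ there is an induced copy of $X$ in $W$ such that $\varphi$ is constant on the type-1 edges of the copy and constant on the type-2 edges of the copy.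

The proof is a partite construction. It uses two textbook theorems: Ramsey's theorem and the Hales–Jewett theorem. We recall the latter in the form needed. Let $A$ be a finite non-empty alphabet and $D\ge1$. A *combinatorial line* in $A^D$ is given by a pair $L=(M,(a_q)_{q\in[D]\setminus M})$ with $\emptyset\ne M\subseteq[D]$ and all $a_q\in A$; it consists of the words $w(a)$, $a\in A$, where $w(a)_q=a$ for $q\in M$ and $w(a)_q=a_q$ for $q\notin M$. The theorem: for every such $A$ there is $D$ such that every 2-coloring of $A^D$ has a line all of whose words have the same color. For $A=\{\alpha,\beta\}$, $D=2$ suffices: two of the three words $\alpha\alpha,\alpha\beta,\beta\beta$ have the same color, and any two of them form a line, with $M=\{2\}$, $M=\{1\}$ or $M=\{1,2\}$.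

**Step 1: reduce to one type.** The purpose of this step is to have to control only one type at a time. Let (b$_i$) be the version of (b) in which $\varphi$ need only be constant on the type-$i$ edges of the copy. Suppose that for each $i$ and each $X$ there is a graph satisfying (a) and (b$_i$). Apply this with $i=1$ to $X$ to get $X'$, then with $i=2$ to $X'$ to get $W$. Given $\varphi$ on $E(W)$, find an induced copy of $X'$ on which $\varphi$ is constant on type-2 edges, and inside it an induced copy of $X$ on which $\varphi$ is constant on type-1 edges. The type-2 edges of the inner copy are type-2 edges of the outer one, so (b) holds. Property (a) passes from $X$ to $X'$ to $W$. By symmetry it now suffices to treat $i=1$.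

**Step 2: control one pair of classes.** The purpose is the basic amalgamation: with the vertices split into classes, make $\varphi$ constant on type-1 edges between two given classes, without creating new cliques.

A *$p$-partite* patterned graph has a fixed partition of its vertices into independent classes $V_1,\dots,V_p$ (some possibly empty). Copies between $p$-partite graphs are required to preserve the index of the class.

**Claim.** Let $P$ be $p$-partite with classes $V_1,\dots,V_p$ and let $i<j$. There is a $p$-partite $P'$ such that

(a$'$) each clique of $P'$ on at least $3$ vertices is isomorphic to a clique of $P$;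

(b$'$) for every red/blue-coloring $\varphi$ of the type-1 edges of $P'$ there is an induced copy of $P$ in $P'$ such that $\varphi$ is constant on the type-1 edges of the copy between classes $i$ and $j$.

**Proof of the Claim.** Let $A$ be the set of pairs $(x,y)\in V_i\times V_j$ such that $xy$ is a type-1 edge. If $A=\emptyset$, take $P'=P$. Otherwise take $D$ from the Hales–Jewett theorem for $A$. For a line $L=(M,(a_q))$ write $a_q=(b_q,c_q)$ for $q\notin M$.

*The graph $P'$.* Put $V_i'=V_i^D$ and $V_j'=V_j^D$. Join $(x_q)_q\in V_i'$ to $(y_q)_q\in V_j'$ by a type-1 edge if every $x_qy_q$ is a type-1 edge of $P$, and by a type-2 edge if every $x_qy_q$ is an edge of $P$ and at least one of them has type 2; otherwise do not join them. For $\ell\ne i,j$ let $V'_\ell$ consist of the vertices $(u,L)$ with $u\in V_\ell$ and $L$ a line as above; we say that $(u,L)$ is *tagged* by $L$. For every $L$ define $f_L$ on $V(P)$ by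
$$f_L(x)_q=\begin{cases}x,&q\in M\\ b_q,&q\notin M\end{cases}\ (x\in V_i),\qquad f_L(y)_q=\begin{cases}y,&q\in M\\ c_q,&q\notin M\end{cases}\ (y\in V_j),\qquad f_L(u)=(u,L)\ (u\in V_\ell,\ \ell\neq i,j).$$
For each $L$ and each edge $uv$ of $P$ that is not between $V_i$ and $V_j$, make $f_L(u)f_L(v)$ an edge of the same type as $uv$.

*The types are well defined.* Since $M\ne\emptyset$, each $f_L$ is injective. An edge $uv$ not between $V_i$ and $V_j$ has an endpoint in a class other than $V_i,V_j$, because the classes are independent; so $f_L(u)f_L(v)$ contains a vertex tagged by $L$. Thus this edge determines $L$, and then $\{u,v\}$ by injectivity, and it receives only one type. It is also not an edge between $V_i'$ and $V_j'$. We record that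
$$\text{all neighbors of a vertex tagged by } L \text{ lie in the image of } f_L. \tag{3}$$
The classes $V_1',\dots,V_p'$ are independent, so $P'$ is $p$-partite.

*Each $f_L$ is an induced copy of $P$.* It preserves class indices. A pair $f_L(u)f_L(v)$ involving a tagged vertex is an edge exactly when $uv$ is, with the same type, by the way these edges were added. Two vertices in the same class are non-adjacent on both sides. For $x\in V_i$, $y\in V_j$, the coordinates $q\notin M$ of $f_L(x),f_L(y)$ give the type-1 edges $b_qc_q$, and the coordinates $q\in M\ne\emptyset$ give the pair $xy$. So $f_L(x)f_L(y)$ is an edge if and only if $xy$ is, and it has type 1 if and only if $xy$ has type 1.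

*Proof of* (a$'$). A clique on at least 3 vertices has at most one vertex in each class, so it contains a vertex outside $V_i'\cup V_j'$, which is tagged, say by $L$. By (3) the clique lies in the image of $f_L$. As $f_L$ is an induced copy, the clique is isomorphic to a clique of $P$.

*Proof of* (b$'$). A word $((x_q,y_q))_q\in A^D$ determines the type-1 edge of $P'$ joining $(x_q)_q$ and $(y_q)_q$. Give the word the $\varphi$-color of this edge, and take a monochromatic line $L$. The type-1 edges of the copy $f_L$ between classes $i$ and $j$ are exactly the edges $f_L(x)f_L(y)$ with $(x,y)\in A$, and this edge corresponds to the word $w(a)$ of $L$ with $a=(x,y)$. So they all have the same color. This proves the Claim.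

A small case shows the picture. Let $p=3$, $V_1=\{x,x'\}$, $V_2=\{y\}$, $V_3=\{z\}$, with type-1 edges $xy,x'y,xz,yz$, and let $\{i,j\}=\{1,2\}$. Then $A=\{(x,y),(x',y)\}$ and $D=2$ suffices. Between $V_1'=\{xx,xx',x'x,x'x'\}$ and $V_2'=\{yy\}$ we get a star with four type-1 edges. There are $2+2+1=5$ lines, so five vertices $(z,L)$, each joined to $yy$ and to $f_L(x)$. In any 2-coloring two of the leaves $xx,xx',x'x'$ have edges to $yy$ of the same color; they form a line $L$, and together with $yy$ and $(z,L)$ they span an induced copy of $P$ that is constant between classes 1 and 2. Every triangle contains one of the vertices $(z,L)$, and each of these lies in exactly one.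

**Step 3: run through all pairs of classes.** The purpose is to make the color of a type-1 edge depend only on the pair of classes it joins, and then to finish with Ramsey's theorem. Let $n=|V(X)|$ and choose $p\geq n$ such that every 2-coloring of $E(K_p)$ has a monochromatic $K_n$. Let $P_0$ be the $p$-partite patterned graph that is the disjoint union, over all $n$-subsets $S\subseteq[p]$, of copies $X_S$ of $X$, with exactly one vertex of $X_S$ in each class $V_\ell$, $\ell\in S$. Each $X_S$ is an induced copy of $X$ in $P_0$. Let $e_1,\dots,e_m$ be all pairs in $[p]$. For $k=1,\dots,m$ let $P_k$ be obtained from $P_{k-1}$ by the Claim with $\{i,j\}=e_k$, and put $W=P_m$.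

Cliques of $P_0$ are isomorphic to cliques of $X$, and by (a$'$) a clique of $P_k$ on at least 3 vertices is isomorphic to a clique of $P_{k-1}$. So (a) holds.

Given $\varphi$ on $E(W)$, choose induced copies of $P_{m-1},P_{m-2},\dots,P_0$, each inside the previous one, such that $\varphi$ is constant on the type-1 edges over the pair $e_k$ in the copy of $P_{k-1}$; this is (b$'$), applied to the coloring of the type-1 edges of $P_k$ that $\varphi$ induces through the copy already chosen. Since copies preserve class indices, the type-1 edges over $e_k$ in the final copy of $P_0$ are among the type-1 edges over $e_k$ in the copy of $P_{k-1}$. So in the final copy of $P_0$ the color of a type-1 edge depends only on the pair of classes it joins. This gives a coloring of $E(K_p)$, arbitrary on pairs over which there is no type-1 edge. Let $S$ be an $n$-set all of whose pairs have the same color. Then $\varphi$ is constant on the type-1 edges of the copy of $X_S$, an induced copy of $X$ in $W$. This is (b$_1$), and Lemma 3 is proved. $\blacksquare$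

**Corollary (Folkman).** For $s,t\ge3$ there is $F\to(K_s,K_t)$ with $\omega(F)\le T:=\max(s,t)$.

**Proof.** Apply Lemma 3 to $X=K_T$ with all edges of type 1. By (a), and since $T\ge 3$, $\omega(W)\le T$. By (b), every coloring of $E(W)$ has a monochromatic $K_T$, which contains $K_s$ and $K_t$. $\blacksquare$

## 5. A patterned graph in which some color class sees both cliques

For Lemma 2 we need a set $A\cup B\subseteq V(N)$ on which the vector of colors toward the cluster is constant. There are $2^t$ vectors, so we need an $N$ with a Ramsey property for vertex colorings.

Recall that an *$n$-uniform hypergraph* has hyperedges that are $n$-element sets of vertices. Its chromatic number exceeds $r$ if every $r$-coloring of its vertices has a hyperedge with all vertices of the same color. A *cycle of length $k\ge2$* consists of distinct vertices $u_1,\dots,u_k$ and distinct hyperedges $e_1,\dots,e_k$ with $u_q,u_{q+1}\in e_q$, indices modulo $k$. For example, two hyperedges that share two vertices form a cycle of length 2, and $\{1,2,3\},\{3,4,5\},\{5,6,1\}$ form one of length 3, with $u_1=1$, $u_2=3$, $u_3=5$. We use the theorem of Erdős–Hajnal (Acta Math. Acad. Sci. Hungar. 17 (1966) 61–99; see also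 Lovász, ibid. 19 (1968) 59–67): for all $n\ge2$, $r\ge 1$, $g$ there is an $n$-uniform hypergraph with chromatic number $>r$ and no cycle of length less than $g$.

**Lemma 4.** Let $s,t\ge3$, $r\ge1$. There is a patterned graph $N$ with no type-1 $K_{s-1}$ and no type-2 $K_t$ such that for every $r$-coloring of $V(N)$ some color class contains the vertex sets of both a type-1 $K_{s-2}$ and a type-2 $K_{t-1}$.

**Proof.** Let $Y$ be the disjoint union of a type-1 $K_{s-2}$ and a type-2 $K_{t-1}$, and $n=|V(Y)|=s+t-3\ge3$. Take an $n$-uniform hypergraph of chromatic number $>r$ without cycles of length 2 or 3, and put a copy of $Y$ on each hyperedge. Two hyperedges share at most one vertex, so no pair of vertices lies in two hyperedges, and the patterned graph $N$ so obtained is well defined: the edges of $N$ inside a hyperedge are exactly those of its own copy of $Y$.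

*Cliques of $N$ stay inside hyperedges.* This is needed to rule out the two forbidden cliques. Let $Q$ be a clique of $N$ on at least 2 vertices. Pick distinct $u,v\in Q$ and let $e$ be the hyperedge containing the edge $uv$. Suppose there is $w\in Q\setminus e$, and let $e'$ and $e''$ be the hyperedges containing the edges $uw$ and $vw$. Both differ from $e$, as $w\notin e$. Also $e'\ne e''$, since otherwise $u,v\in e\cap e'$. So $e,e'',e'$ are distinct, and they form a cycle of length 3 with the vertices $u,v,w$, a contradiction. Hence $Q\subseteq e$, and $Q$ is a clique of the copy of $Y$ on $e$.

A clique of $Y$ on at least two vertices lies in the type-1 $K_{s-2}$ or in the type-2 $K_{t-1}$. Since $s-1\ge2$ and $t\ge2$, it follows that $N$ has no type-1 $K_{s-1}$ and no type-2 $K_t$. (For $s=3$ this says that $N$ has no type-1 edge at all.)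

Finally, any $r$-coloring of $V(N)$ has a monochromatic hyperedge, and the copy of $Y$ on it supplies both cliques. $\blacksquare$

## 6. Proof of Theorem C

**Step 1: choose $N$, $X$, $W$, $F$.** The purpose is to put into one graph a gadget for each way a coloring can treat the two types. Let $N$ be from Lemma 4 with $r=2^t$. Let $X$ be the disjoint union of

- $N$;
- $J_1$: a $K_s$ with exactly one type-2 edge, all others of type 1;
- $J_2$: a $K_t$ with exactly one type-1 edge, all others of type 2;
- $J_3$: a type-2 $K_s$ if $s<t$, a type-1 $K_t$ if $s>t$, and nothing if $s=t$.

We check that $X$ has no type-1 $K_s$ and no type-2 $K_t$. This holds for $N$ by Lemma 4. Because $s,t\ge3$, such cliques have at least three edges. The only $K_s$ in $J_1$ has a type-2 edge, and $J_1$ has only one type-2 edge. The only $K_t$ in $J_2$ has a type-1 edge, and $J_2$ has only one type-1 edge. If $s<t$, $J_3$ has no type-1 edge and fewer than $t$ vertices; if $s>t$, it has no type-2 edge and fewer than $s$ vertices. Every clique lies in one of the parts, so the check is complete.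

Let $W$ be from Lemma 3 for $X$. As $s,t\ge3$, Lemma 3(a) shows that $W$ has no type-1 $K_s$ and no type-2 $K_t$. Let $F$ be the cluster extension of $W$ by $N$ and $t$.

**Step 2: a coloring with isolated blue $K_t$'s.** This step gives the second property in Theorem C. The hypotheses of Lemma 1 hold: $W$ was just checked, and $N$ has no type-1 $K_{s-1}$. So the canonical coloring has no red $K_s$, and every blue $K_t$ is a whole blue component. In particular $F\not\to(K_s,K_t\cdot K_2)$.

**Step 3: $F\to(K_s,K_t)$.** Let $\varphi$ be any coloring of $E(F)$. By Lemma 3(b) there is an induced copy of $X$ in $W$ whose type-1 edges all have one color $c_1$ and whose type-2 edges all have one color $c_2$. (Both types occur in $J_1$.)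

If $c_1=c_2=$ red, $J_1$ is a red $K_s$. If $c_1=c_2=$ blue, $J_2$ is a blue $K_t$. If $c_1=$ blue, $c_2=$ red and $s<t$, then $J_3$ is a red $K_s$; if $c_1=$ blue, $c_2=$ red and $s>t$, then $J_3$ is a blue $K_t$.

Let $c_1=$ red and $c_2=$ blue. Restricting the copy of $X$ to $N$ gives an induced copy $\eta$ of $N$ in $W$, which has a cluster $v_1,\dots,v_t$ in $F$. Color $w\in V(N)$ by the vector $(\varphi(v_i\eta(w)))_{i=1}^t$, one of $2^t$ possible. By Lemma 4 some class contains the vertex sets $A$ of a type-1 $K_{s-2}$ and $B$ of a type-2 $K_{t-1}$. If $(d_1,\dots,d_t)$ is the vector of this class, then for each $i$ all edges from $v_i$ to $\eta(A\cup B)$ have color $d_i$. Lemma 2 gives a red $K_s$ or a blue $K_t$.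

The remaining case is $c_1=$ blue, $c_2=$ red, $s=t$. Exchange the names of the colors; then the previous paragraph applies and gives a monochromatic $K_t$, which is what we want because $s=t$. $\blacksquare$

The last case explains $J_3$: with $s\ne t$, exchanging the colors would produce a blue $K_s$ or a red $K_t$, and these need not include a red $K_s$ or a blue $K_t$.

## 7. Forcing the two cliques into $G$ and $H$

Let $(G,H)\sim(K_t,K_t)$ with $t\ge3$, and try to show that $G$ and $H$ both contain $K_t$. A sensible first attempt uses Lemma 3 with one type: let $X=G\sqcup H$ with all edges of type 1. Every coloring of the resulting $W$ has a monochromatic copy of $X$, hence a red $G$ or a blue $H$, so $W\to(G,H)$. If neither $G$ nor $H$ contains $K_t$, then $W$ has no $K_t$ by (a), so $W\notin\mathcal R(K_t,K_t)$, a contradiction. So at least one of them, say $H$, contains $K_t$.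

Here the attempt stops. If $H\supseteq K_t$ and $G\not\supseteq K_t$, then every coloring of $W$ contains a monochromatic copy of $H$, hence of $K_t$. So $W\in\mathcal R(K_t,K_t)$, and it separates nothing. This is the same lopsided situation that was left over for $(K_3,K_3)$ in Section 3. The way out is not to put $H$ into $X$ in one type, but in two: if $H\notin\mathcal R(K_t,K_t)$, then $H$ has a coloring without monochromatic $K_t$, and we can record this coloring as a pattern. Then $W$ has no type-1 and no type-2 $K_t$, and the types themselves are a good coloring of $W$. The price is that a coloring may give the two types different colors, and then we need another component of $X$ that still yields a red $G$ or a blue $H$.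

**Proposition D.** Let $s,t\ge3$ and $(G,H)\sim(K_s,K_t)$, with $G,H$ arbitrary. Then ($K_s\subseteq G$ and $K_t\subseteq H$) or ($K_t\subseteq G$ and $K_s\subseteq H$).

**Proof.** Write $\mathcal R=\mathcal R(K_s,K_t)=\mathcal R(G,H)$, $\rho=R(s,t)$, $T=\max(s,t)$.

**Step 1: $G,H\notin\mathcal R$.** This guarantees that the patterns just described exist. Suppose $H\in\mathcal R$. The case $G\in\mathcal R$ follows by applying the argument to the pair $(H,G)$, because $\mathcal R(H,G)=\mathcal R(G,H)=\mathcal R$ by (1).

*$G$ has exactly one edge.* The graph $H$ has an edge, since an edgeless graph is not in $\mathcal R$. Also $H\to(G,H)$. Color one edge of $H$ red and the rest blue. There are too few blue edges for a blue $H$, so there is a red $G$, and $G$ has at most one edge. If $G$ had no edge, the edgeless graph on $|V(G)|$ vertices would lie in $\mathcal R(G,H)=\mathcal R$, which is false.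

*$H=K_\rho$.* Let $F\in\mathcal R$ and color everything blue. There is no red $G$, so $F\supseteq H$:
$$\text{every } F\in\mathcal R \text{ contains } H. \tag{4}$$
In particular $H\subseteq K_\rho$. Suppose $H\ne K_\rho$. Then $H$ has at most $\rho-1$ vertices, or it has $\rho$ vertices and two of them are non-adjacent; in both cases $\chi(H)\le\rho-1$. Take a proper coloring $c:V(H)\to[\rho-1]$ and a red/blue-coloring of the edges of $K_{\rho-1}$, with vertex set $[\rho-1]$, without red $K_s$ and blue $K_t$. Give each edge $uv$ of $H$ the color of $c(u)c(v)$. Since $c$ is injective on cliques, a red $K_s$ or blue $K_t$ in $H$ would map to one in $K_{\rho-1}$. So there is none, and $H\notin\mathcal R$, a contradiction. Hence $H=K_\rho$.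

*Contradiction.* We have $\rho>T$: if $s\le t$, color one edge of $K_t$ red and the rest blue; there is no red $K_s$, as $s\ge3$, and no blue $K_t$. If $s>t$, color one edge of $K_s$ blue and the rest red; there is no red $K_s$ and, as $t\ge3$, no blue $K_t$. By the Corollary in Section 4 some $F\in\mathcal R$ has $\omega(F)\le T<\rho$. It does not contain $K_\rho=H$, contradicting (4).

**Step 2: a graph in $\mathcal R(G,H)\setminus\mathcal R$ if the conclusion fails.** By Step 1 there are colorings of $G$ and of $H$ without red $K_s$ and blue $K_t$. Reading red as type 1 and blue as type 2, we get patterned versions $G^*$ of $G$ and $H^*$ of $H$ without type-1 $K_s$ and without type-2 $K_t$. Suppose the conclusion fails, that is,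
$$(K_s\not\subseteq G\ \text{or}\ K_t\not\subseteq H)\quad\text{and}\quad(K_t\not\subseteq G\ \text{or}\ K_s\not\subseteq H).$$
Define two more patterned graphs.

- $Y_1$ is $G$ with all edges of type 1 if $K_s\not\subseteq G$; otherwise it is $H$ with all edges of type 2, and then $K_t\not\subseteq H$.
- $Y_2$ is $G$ with all edges of type 2 if $K_t\not\subseteq G$; otherwise it is $H$ with all edges of type 1, and then $K_s\not\subseteq H$.

In each alternative a graph all of whose edges have type 1 has no $K_s$, and a graph all of whose edges have type 2 has no $K_t$. So $X=G^*\sqcup H^*\sqcup Y_1\sqcup Y_2$ has no type-1 $K_s$ and no type-2 $K_t$. Let $W$ be from Lemma 3. By (a), and since $s,t\ge3$, $W$ has no type-1 $K_s$ and no type-2 $K_t$ either. Coloring type 1 red and type 2 blue shows $W\notin\mathcal R$.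

We claim that $W\to(G,H)$. Given $\varphi$, take the copy of $X$ from (b), with color $c_1$ on type 1 and $c_2$ on type 2, chosen arbitrarily if a type does not occur. If $c_1=c_2=$ red, $G^*$ gives a red $G$. If $c_1=c_2=$ blue, $H^*$ gives a blue $H$. If $c_1=$ red and $c_2=$ blue, then $Y_1$ is a red $G$ (when it is $G$ in type 1) or a blue $H$ (when it is $H$ in type 2). If $c_1=$ blue and $c_2=$ red, then $Y_2$ is a red $G$ (when it is $G$ in type 2) or a blue $H$ (when it is $H$ in type 1). So $W\in\mathcal R(G,H)\setminus\mathcal R$, contradicting $\mathcal R(G,H)=\mathcal R$. $\blacksquare$

## 8. Proofs of Theorems B and A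

**Proof of Theorem B.** By Proposition D, and (1), after interchanging $G$ and $H$ if necessary we may assume $K_s\subseteq G$ and $K_t\subseteq H$.

**Step 1: components containing the cliques.** We show that every component of $H$ containing $K_t$ equals $K_t$, and every component of $G$ containing $K_s$ equals $K_s$. Suppose a component of $H$ contains a $K_t$ and is not equal to it. A component with exactly the $t$ vertices of this $K_t$ would equal it, so there is a further vertex in the component, and by connectedness some further vertex is adjacent to a vertex of the $K_t$. So $K_t\cdot K_2\subseteq H$, and by (2)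
$$\mathcal R(K_s,K_t)=\mathcal R(G,H)\subseteq\mathcal R(K_s,K_t\cdot K_2),$$
contradicting Theorem C. Likewise, a component of $G$ properly containing $K_s$ gives
$$\mathcal R(K_t,K_s)=\mathcal R(H,G)\subseteq\mathcal R(K_t,K_s\cdot K_2),$$
contradicting Theorem C with $s$ and $t$ exchanged.

**Step 2: uniqueness.** We show that $H$ has only one component $K_t$ and $G$ only one component $K_s$. If $H$ had two, then $\mathcal R(K_s,K_t)=\mathcal R(G,H)\subseteq\mathcal R(K_s,2K_t)$ by (2), so $K_\rho\to(K_s,2K_t)$. But pick a vertex $v$ of $K_\rho$, color $K_\rho-v$ without red $K_s$ and blue $K_t$, and color all edges at $v$ blue. There is no red $K_s$, since $s\ge2$ and $v$ has no red edge. Every blue $K_t$ contains $v$, so no two are disjoint, a contradiction. If $G$ had two components $K_s$, then $K_\rho\to(2K_s,K_t)$, and the same coloring of $K_\rho-v$ with all edges at $v$ red gives no blue $K_t$ and no two disjoint red $K_s$, a contradiction.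

So $H=K_t\sqcup H_0$. A $K_t$ in $H_0$ would lie in a component of $H$ inside $H_0$, which by Step 1 would equal $K_t$, against Step 2; so $K_t\not\subseteq H_0$. In the same way $G=K_s\sqcup G_0$ with $K_s\not\subseteq G_0$.

**Step 3: sizes.** We bound the numbers of vertices. We have $K_\rho\to(G,H)$, and $G,H$ have edges. Coloring all of $K_\rho$ red leaves no blue $H$, so $G\subseteq K_\rho$; coloring all of it blue gives $H\subseteq K_\rho$. $\blacksquare$

**Proof of Theorem A.** The "if" direction is (1). For "only if", let $G,H$ be connected with $(G,H)\sim(K_s,K_t)$.

**Step 1: $s,t\ge3$.** This is the main case. By Theorem B, after interchanging, $G=K_s\sqcup G_0$ and $H=K_t\sqcup H_0$. As $G$ and $H$ are connected, $G_0$ and $H_0$ are empty, so $G=K_s$ and $H=K_t$.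

**Step 2: $\min(s,t)=2$.** Theorem B does not cover this case, so we treat it directly. By symmetry let $s=2$. Then
$$\mathcal R(K_2,K_t)=\{F: F\supseteq K_t\}, \tag{5}$$
because the all-blue coloring forces $K_t\subseteq F$, and conversely if $F\supseteq K_t$, a coloring with no red edge has a blue $K_t$. If $G$ or $H$ had no edge, it would be $K_1$, and $K_1\in\mathcal R(G,H)$, but $K_1\not\supseteq K_t$. So both have edges. Since $K_t\to(G,H)$, coloring all of $K_t$ red gives $G\subseteq K_t$ and coloring it blue gives $H\subseteq K_t$.

If $t=2$, then $G=H=K_2$. Let $t\ge3$. Suppose neither $G$ nor $H$ equals $K_t$. Both are subgraphs of $K_t$, so neither contains $K_t$. Apply Lemma 3 to $X=G\sqcup H$ with all edges of type 1. By (b) every coloring of $W$ has a red $G$ or a blue $H$, so $W\to(G,H)$; by (a) and $t\ge3$, $W$ has no $K_t$. This contradicts (5). So one of the two equals $K_t$; by (1) we may call it $H$. Color one edge of $K_t$ red and the rest blue. There is no blue $H=K_t$, and $K_t\to(G,H)$, so there is a red $G$. Hence $G$ has exactly one edge, and being connected it is $K_2$. $\blacksquare$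

With $s=t\ge2$: if $G,H$ are connected and $(G,H)\sim(K_t,K_t)$, then $G=H=K_t$. So the answer to the question in Section 2 is no.

## 9. Adding isolated vertices

Connectivity cannot be dropped in Theorem A. Let $s,t\ge3$, $\rho=R(s,t)$ and $a,b\ge0$. Then
$$(K_s\sqcup aK_1,\;K_t\sqcup bK_1)\sim(K_s,K_t)\quad\Longleftrightarrow\quad s+a\le\rho\ \text{ and }\ t+b\le\rho. \tag{6}$$
For necessity, Theorem B says that both graphs on the left have at most $\rho$ vertices; this bound concerns both graphs, so it does not matter whether they were interchanged. For sufficiency, let $F\in\mathcal R(K_s,K_t)$. Then $F$ has at least $\rho$ vertices. A red $K_s$ in a coloring of $F$ extends to a red $K_s\sqcup aK_1$ by any $a$ further vertices, of which there are enough because $s+a\le\rho$; in the same way a blue $K_t$ extends to a blue $K_t\sqcup bK_1$. So $F$ is in $\mathcal R(K_s\sqcup aK_1,K_t\sqcup bK_1)$. The reverse inclusion is (2).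

We saw in Step 1 of Proposition D that $\rho>\max(s,t)$, so (6) has nontrivial instances: $(K_t,K_t\sqcup K_1)\sim(K_t,K_t)$ for every $t\ge3$. For $t=3$, where $\rho=6$, the pair $(K_3,K_3\sqcup bK_1)$ is Ramsey equivalent to $(K_3,K_3)$ exactly for $b\le3$.
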